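\title{Bounded exponential sums and eventual periodicity}

\begin{abstract}
Let $f$ be a sequence with values in a finite set of complex numbers. We prove that the exponential sums $\sum_{n\le x}f(n)e^{2\pi i n\alpha}$ are bounded uniformly in $x$ and in $\alpha$ from a set of positive measure if and only if $f$ is eventually periodic. For $\{0,1\}$-valued $f$ this is a conjecture posed by Bazin, Pylaiev and Tyrrell. The proof shows that in every limit of translates of $f$ the past determines the future, and then uses compactness. We also determine the value sets for which the statement holds, bound the period, and show that neither boundedness nor positive measure can be relaxed.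
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb N=\{1,2,3,\dots\}$, let $\mathbb T=\mathbb R/\mathbb Z$ carry Lebesgue measure of total mass $1$, let $\|\alpha\|$ be the distance from $\alpha$ to the nearest integer, and put $e(\alpha)=e^{2\pi i\alpha}$. For $f:\mathbb N\to\mathbb C$, $x>0$ and $\alpha\in\mathbb T$ we write
\[
S_x(\alpha)=\sum_{n\le x}f(n)e(n\alpha).
\]
The sequence $f$ is \emph{eventually periodic} if there are $q\ge1$ and $N_0\ge1$ with $f(n+q)=f(n)$ for all $n\ge N_0$; such a $q$ is an \emph{eventual period} of $f$.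

The sum $S_x(\alpha)$ measures how strongly the first $x$ terms of $f$ correlate with the frequency $-\alpha$. Let $f$ be the indicator of an infinite set. By Parseval's identity $\int_{\mathbb T}|S_x|^2\,d\alpha=\sum_{n\le x}|f(n)|^2\to\infty$, so the sums cannot be bounded uniformly on all of $\mathbb T$. They can be bounded on most of $\mathbb T$: for $f\equiv1$ the geometric series gives $|S_x(\alpha)|\le 2/|1-e(\alpha)|=1/|\sin\pi\alpha|$, and the growing $L^2$ mass collects near $\alpha=0$. A sequence with eventual period $q$ behaves in the same way, with the mass collecting near the fractions $a/q$ (Lemma~\ref{lem:periodic}). In general, boundedness on a set $E$ requires the mass to avoid $E$ for every $x$ at once, and for a sequence that cannot adjust the size of its terms it is natural to guess that periodicity is the only way to achieve this when $E$ is large. This is the conjecture posed by Bazin, Pylaiev and Tyrrell \cite{BPT}.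

\begin{quote}
Let $f:\mathbb N\to\{0,1\}$. There are a measurable set $E\subseteq\mathbb T$ of positive measure and a constant $C$ with $|S_x(\alpha)|\le C$ for all $x>0$ and $\alpha\in E$ if and only if $f$ is eventually periodic.
\end{quote}

The background is a known result on multiplicative coefficients, which we do not use: if $f:\mathbb N\to\{z:|z|=1\}\cup\{0\}$ is completely multiplicative with $\sum_{p:\,f(p)=0}1/p<\infty$, then the set of $\alpha$ with $\limsup_{x\to\infty}|S_x(\alpha)|<\infty$ has positive measure if and only if $f(n)=\chi(n)n^{it}$ for a Dirichlet character $\chi$ and some $t\in\mathbb R$. The conjecture replaces multiplicativity by a restriction on the values. Some restriction is needed: $f(n)=n^{it}$ with $t\ne0$ is covered by that result and is not eventually periodic, since $(1+q/n)^{it}\ne1$ for large $n$.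

The conjecture is true, for every finite set of values.

\begin{theorem}\label{thm:main}
Let $A\subset\mathbb C$ be finite and $f:\mathbb N\to A$. There are a measurable set $E\subseteq\mathbb T$ of positive measure and $C<\infty$ with $|S_x(\alpha)|\le C$ for all $x>0$, $\alpha\in E$, if and only if $f$ is eventually periodic.
\end{theorem}

Call $A\subset\mathbb C$ \emph{locally finite} if every disk contains finitely many points of $A$; examples are finite sets, $\mathbb Z$ and $\mathbb Z[i]$. The proof works for such sets and bounds the period.

\begin{theorem}\label{thm:period}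
Let $A\subset\mathbb C$ be locally finite, let $E\subseteq\mathbb T$ be measurable of positive measure, and let $C<\infty$. There is $Q=Q(E,C,A)$ such that every $f:\mathbb N\to A$ with $|S_x(\alpha)|\le C$ for all $x>0$, $\alpha\in E$, is eventually periodic with least eventual period at most $Q$.
\end{theorem}

Let $\mathcal B_f=\{\alpha\in\mathbb T:\sup_x|S_x(\alpha)|<\infty\}$ be the set of frequencies at which the sums are bounded, with no uniformity required. The next theorem shows that pointwise boundedness suffices, and that the conjecture holds with $\{0,1\}$ replaced by $A$ exactly when $A$ is locally finite.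

\begin{theorem}\label{thm:dichotomy}
\begin{itemize}
\item[(a)] Let $A\subset\mathbb C$ be locally finite and $f:\mathbb N\to A$. Then either $f$ is not eventually periodic and $\mathcal B_f$ is null, or $f$ is eventually periodic and $\mathbb T\setminus\mathcal B_f$ is a finite set of rationals, namely those $\alpha$ with $\lim_{x\to\infty}\frac1xS_x(\alpha)\ne0$.
\item[(b)] If $A\subset\mathbb C$ is not locally finite, there is an injective (so not eventually periodic) $f:\mathbb N\to A$ with $\mathcal B_f\supseteq\mathbb T\setminus\{0\}$ and with $S_x$ uniformly bounded on $\{\alpha:\|\alpha\|\ge\delta\}$ for each $\delta>0$.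
\end{itemize}
\end{theorem}

The other two hypotheses of Theorem~\ref{thm:main} are also sharp. Boundedness cannot be replaced by slow growth.

\begin{theorem}\label{thm:growth}
Let $\omega:\mathbb N\to(0,\infty)$ be nondecreasing with $\omega\to\infty$. There is $f:\mathbb N\to\{0,1\}$, not eventually periodic, with $|S_x(\alpha)|\le\omega(x)$ for all $x\in\mathbb N$ and all $\alpha\in\mathbb T$.
\end{theorem}

To compare null sets we use Hausdorff measures. For a nondecreasing $h:(0,1]\to(0,\infty)$ with $h(t)\to0$ as $t\to0^+$, put $h(0)=0$ and
\[
\mathcal H^h(E)=\lim_{\varepsilon\to0^+}\ \inf\Big\{\sum_k h(\operatorname{diam}U_k):\ E\subseteq\bigcup_kU_k,\ \operatorname{diam}U_k<\varepsilon\Big\},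
\]
where the covers are countable and diameters refer to the metric $\|\alpha-\beta\|$. The gauge $h(t)=t$ gives Lebesgue measure, and the Hausdorff dimension of $E$ is the supremum of the $s>0$ for which the gauge $t^s$ gives $E$ positive measure (and $0$ if there is none). Theorem~\ref{thm:main} fails for every gauge that is larger than $t$ by an unbounded factor.

\begin{theorem}\label{thm:gauge}
Let $h:(0,1]\to(0,\infty)$ be nondecreasing with $h(t)\to0$ and $h(t)/t\to\infty$ as $t\to0^+$. There are $f:\mathbb N\to\{0,1\}$, not eventually periodic, and a compact $E\subset\mathbb T$ with $\mathcal H^h(E)>0$ and $|S_x(\alpha)|\le1+\frac\pi2$ for all $x>0$, $\alpha\in E$. In particular $E$ may have Hausdorff dimension $1$.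
\end{theorem}

So the proof of Theorem~\ref{thm:main} must use a property of sets of positive measure that sets of dimension $1$ lack. That property is the uniqueness theorem for bounded analytic functions. Section~\ref{sec:model} shows the method in a case that needs only Fourier series. Section~\ref{sec:analytic} collects the complex analysis. Section~\ref{sec:trace} attaches to a two-sided sequence $g$ a function on $E$ that plays the role of $\sum_{n\in\mathbb Z}g(n)e(n\alpha)$, and deduces that a limit of translates of $f$ is determined by its values at negative integers. Section~\ref{sec:periodicity} turns this into periodicity, and Section~\ref{sec:sharp} contains the counterexamples.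

\section{Periodic sequences and a model case}\label{sec:model}

We first compute the sums of an eventually periodic sequence.

\begin{lemma}\label{lem:periodic}
Let $f(n+q)=f(n)$ for $n\ge N_0$, and let $R=\max|f|$.
\begin{itemize}
\item[(i)] If $q\alpha\notin\mathbb Z$, then $|S_x(\alpha)|\le R\,(N_0+q/|\sin\pi q\alpha|)$ for all $x>0$.
\item[(ii)] If $q\alpha\in\mathbb Z$, then $S_x(\alpha)=sx/q+O(1)$ as $x\to\infty$, where $s=\sum_{n=N_0}^{N_0+q-1}f(n)e(n\alpha)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The terms with $n<N_0$ contribute at most $RN_0$. The terms with $N_0\le n\le x$ in one residue class modulo $q$ have the form $f(n_0)e(n_0\alpha)e(kq\alpha)$ with $0\le k\le m$, and their sum is at most $2R/|1-e(q\alpha)|=R/|\sin\pi q\alpha|$ in modulus. There are $q$ classes.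

(ii) Now $f(n)e(n\alpha)$ has period $q$ for $n\ge N_0$. The interval $[N_0,x]$ contains $x/q+O(1)$ full periods, each contributing $s$, and fewer than $N_0+q$ terms are left over.
\end{proof}

For the converse, consider the simplest aperiodic sequences and the simplest sets $E$. Extend $f$ to $\mathbb Z$ by $f(n)=0$ for $n\le0$. A \emph{limit of translates} of $f$ is a sequence $g:\mathbb Z\to\mathbb C$ such that $f(N_j+n)\to g(n)$ for every $n\in\mathbb Z$, for some integers $N_j\to\infty$. It records a pattern that $f$ shows in longer and longer windows far out.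

\begin{example}\label{ex:model}
Let $f$ be the indicator of $\{n_1<n_2<\cdots\}$ with $n_{k+1}-n_k\to\infty$. We show that the sums $S_x$ are not uniformly bounded on any arc $I$ of positive length.

Suppose $|S_x|\le C$ on $I$. Take a $C^2$ function $\varphi$ supported in $I$ with $\int\varphi=1$, and put $\hat\varphi(m)=\int\varphi(\alpha)e(-m\alpha)\,d\alpha$. Two integrations by parts give $\hat\varphi(m)=O(m^{-2})$, so $\sum|\hat\varphi(m)|<\infty$. Let
\[
a(N)=\sum_{n\in\mathbb Z}f(N+n)\,\hat\varphi(-n)=\sum_{k\ge1}f(k)\,\hat\varphi(N-k).
\]

\emph{Step 1: $a(N)\to0$.} The $N$th Fourier coefficient of $\varphi S_x$ is $\sum_{k\le x}f(k)\hat\varphi(N-k)$, which tends to $a(N)$ as $x\to\infty$. By Parseval the squares of these coefficients have sum $\int|\varphi S_x|^2\le C^2\int|\varphi|^2$, and Fatou's lemma gives $\sum_N|a(N)|^2<\infty$.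

\emph{Step 2: limits of translates.} If $f(N_j+n)\to g(n)$ for all $n$, then dominated convergence and Step~1 give $\sum_ng(n)\hat\varphi(-n)=\lim_j a(N_j)=0$.

\emph{Step 3.} The gaps on both sides of $n_k$ tend to infinity, so $f(n_k+n)\to g(n)$ with $g(0)=1$ and $g(n)=0$ for $n\ne0$. Step~2 gives $\hat\varphi(0)=0$, whereas $\hat\varphi(0)=\int\varphi=1$.
\end{example}

Steps 1 and 2 hold for any bounded $f$. Since $\hat\varphi(-n)=\int\varphi(\alpha) e(n\alpha)\,d\alpha$, they say that the formal series $\sum_{n\in\mathbb Z}g(n)e(n\alpha)$ of a limit of translates ``vanishes on $I$'': translating $f$ by $N$ multiplies its series by $e(-N\alpha)$, and this factor averages out. In Step~3 the series is the constant $1$, which does not vanish. Note that the sequence $g$ of Step~3 agrees with the zero sequence at all negative integers and differs from it at $0$.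

The general case has two difficulties. First, a closed set $E$ of positive measure may have empty interior, and then there are no test functions: if $\varphi=0$ off $E$ and $\sum|\hat\varphi(m)|<\infty$, then $\varphi$ agrees almost everywhere with a continuous function that vanishes on the open dense set $\mathbb T\setminus E$, so $\varphi=0$ almost everywhere. Second, for general $f$ we cannot list the limits of translates, so we need a structural consequence of the vanishing of the series. Both are resolved by splitting the series into two power series and taking boundary values.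

\section{Power series with bounded partial sums}\label{sec:analytic}

Let $\mathbb D$ be the open unit disk, $\partial\mathbb D$ the unit circle and $|d\zeta|$ arc length. The map $\alpha\mapsto\zeta=e(\alpha)$ identifies $\mathbb T$ with $\partial\mathbb D$ and multiplies measure by $2\pi$. In Sections \ref{sec:analytic} and \ref{sec:trace}, $K\subseteq\partial\mathbb D$ is a fixed closed set of positive measure.

\subsection*{A domain on which the series is bounded}
A power series with bounded coefficients may grow like $1/(1-|z|)$ near the circle. If its partial sums are bounded at $\zeta\in\partial\mathbb D$, summation by parts improves this to $|\zeta-z|/(1-|z|)$, which is bounded in a cone with vertex $\zeta$. We want a single domain in which $\operatorname{dist}(z,K)/(1-|z|)$ is bounded, whose boundary contains $K$ and is regular enough for the boundary theory of analytic functions. Put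
\[
\rho(\eta)=\tfrac14\operatorname{dist}(\eta,K)\quad(|\eta|=1),\qquad
\Omega=\{r\eta:\ |\eta|=1,\ 0\le r<1-\rho(\eta)\};
\]
see Figure~\ref{fig:omega}. The function $\rho$ is Lipschitz with constant $\frac14$, satisfies $0\le\rho\le\frac12$, and vanishes exactly on $K$ because $K$ is closed. The map $\Theta(r\eta)=r(1-\rho(\eta))\eta$ is a homeomorphism of the plane: its inverse is $r\eta\mapsto r(1-\rho(\eta))^{-1}\eta$, both maps are continuous off $0$, and they are continuous at $0$ since $\frac12|z|\le|\Theta(z)|\le|z|$. Hence $\Omega=\Theta(\mathbb D)$ is the domain bounded by the Jordan curve $\Gamma=\Theta(\partial\mathbb D)$. The parametrization $\theta\mapsto(1-\rho(e^{i\theta}))e^{i\theta}$ is Lipschitz, so $\Gamma$ is rectifiable, that is, of finite length. Finally $0\in\Omega\subseteq\mathbb D$ and $\Gamma\cap\partial\mathbb D=K$.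

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.8]
\draw[dashed] (0,0) circle (1);
\filldraw[fill=gray!20]
  plot[domain=20:100,samples=41] (\x:{1-0.5*sin(min(\x-20,100-\x)/2)})
  arc (100:140:1)
  -- plot[domain=140:180,samples=21] (\x:{1-0.5*sin(min(\x-140,180-\x)/2)})
  arc (180:210:1)
  -- plot[domain=210:330,samples=61] (\x:{1-0.5*sin(min(\x-210,330-\x)/2)})
  arc (330:380:1) -- cycle;
\draw[line width=1.8pt] (100:1) arc (100:140:1) (180:1) arc (180:210:1) (330:1) arc (330:380:1);
\fill (0,0) circle (0.02) node[below] {$0$};
\node at (0.3,0.3) {$\Omega$};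
\node at (120:1.15) {$K$};
\node at (195:1.15) {$K$};
\node at (355:1.15) {$K$};
\end{tikzpicture}
\caption{The domain $\Omega$ (shaded) when $K$ consists of three closed arcs (thick) of the unit circle (dashed). Over a point $\eta$ of a gap, the boundary of $\Omega$ retreats from the circle by a quarter of the distance from $\eta$ to $K$.}
\label{fig:omega}
\end{figure}

\begin{lemma}\label{lem:cone}
Suppose $|\sum_{n=0}^mc_n\zeta^n|\le M$ for all $m\ge0$ and $\zeta\in K$. Then $G(z)=\sum_{n\ge0}c_nz^n$ converges in $\mathbb D$ and $|G|\le5M$ on $\Omega$.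
\end{lemma}

\begin{proof}
For $\zeta\in K$ put $s_n=\sum_{k=0}^nc_k\zeta^k$ and $s_{-1}=0$. Then $|c_n|=|s_n-s_{n-1}|\le2M$, so the series converges in $\mathbb D$. For $z\in\mathbb D$ and $w=z/\zeta$,
\[
G(z)=\sum_{n\ge0}(s_n-s_{n-1})w^n=(1-w)\sum_{n\ge0}s_nw^n,
\qquad\text{so}\qquad
|G(z)|\le M\,\frac{|1-w|}{1-|w|}=M\,\frac{|\zeta-z|}{1-|z|}.
\]
Let $z=r\eta\in\Omega$. Then $\rho(\eta)<1-r$, so $\operatorname{dist}(z,K)\le|z-\eta|+\operatorname{dist}(\eta,K)=(1-r)+4\rho(\eta)\le5(1-r)$. Take $\zeta\in K$ nearest to $z$.
\end{proof}

\subsection*{Boundary values on $K$}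
We transfer the boundary theory of bounded analytic functions from $\mathbb D$ to $\Omega$ by a conformal map. Let $H^\infty$ be the space of bounded analytic functions on $\mathbb D$, and $H^1$ the space of analytic $v$ on $\mathbb D$ with $\sup_{r<1}\int_{\partial\mathbb D}|v(rw)|\,|dw|<\infty$. The \emph{length} of a Borel subset of the plane is its one-dimensional Hausdorff measure; on a rectifiable Jordan curve it is arc length, so for a subset of $K$ it does not matter whether we measure along $\Gamma$ or along $\partial\mathbb D$. We use four textbook facts.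
\begin{itemize}
\item[(F1)] (Fatou.) For $v\in H^\infty$ the radial limit $v^*(w)=\lim_{r\to1^-}v(rw)$ exists for almost every $w\in\partial\mathbb D$.
\item[(F2)] (F. and M. Riesz uniqueness theorem.) If $v\in H^\infty$ and $v^*=0$ on a set of positive measure, then $v\equiv0$.
\item[(F3)] (Riemann, Carath\'eodory.) There is a conformal map $\psi$ of $\mathbb D$ onto $\Omega$, and it extends to a homeomorphism $\overline{\mathbb D}\to\overline\Omega$ taking $\partial\mathbb D$ onto $\Gamma$.
\item[(F4)] (F. and M. Riesz theorem for rectifiable Jordan curves, \cite[Theorem~6.8]{Pom}, \cite[\S3.5]{Dur}.) Since $\Gamma$ is rectifiable, $\psi'\in H^1$, so it has integrable radial boundary values $\psi'(w)$; for Borel $V\subseteq\partial\mathbb D$ the length of $\psi(V)$ is $\int_V|\psi'(w)|\,|dw|$; and $V$ is null if and only if $\psi(V)$ has length zero.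
\end{itemize}
Let $\tilde K=\psi^{-1}(K)$. By (F4) it has positive measure, null subsets of $\tilde K$ and of $K$ correspond under $\psi$, and
\begin{equation}\label{eq:change}
\int_K\varphi\,|d\zeta|=\int_{\tilde K}\varphi(\psi(w))\,|\psi'(w)|\,|dw|\qquad(\varphi\in L^1(K)):
\end{equation}
for indicators of Borel sets this is the length formula, and it extends to nonnegative $\varphi$ by monotone convergence and then to $L^1(K)$ by linearity. In particular $1_{\tilde K}(\varphi\circ\psi)|\psi'|\in L^1(\partial\mathbb D)$.

For a bounded analytic function $u$ on $\Omega$ put $v=u\circ\psi\in H^\infty$ and define $u^*=v^*\circ\psi^{-1}$ on $K$. This is an element of $L^\infty(K)$ with $|u^*|\le\sup|u|$. Since $u^*$ is a pointwise limit, $u\mapsto u^*$ is linear and multiplicative. If $u$ extends continuously to $\zeta\in K$, then $u^*(\zeta)=u(\zeta)$, because $\psi(rw)\to\zeta$ inside $\Omega$ for $w=\psi^{-1}(\zeta)$. In particular $p^*=p|_K$ for a polynomial $p$.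

Recall that $U_j\to U$ \emph{weak-$*$} in $L^\infty(K)$ if $\int_K\varphi U_j\,|d\zeta|\to\int_K\varphi U\,|d\zeta|$ for every $\varphi\in L^1(K)$. The limit is unique (test the difference $D$ of two limits against $\overline D$), and $\overline{U_j}\to\overline U$ weak-$*$ as well (replace $\varphi$ by $\overline\varphi$ and conjugate).

\begin{lemma}\label{lem:boundary}
Let $u,u_1,u_2,\dots$ be bounded analytic functions on $\Omega$.
\begin{itemize}
\item[(i)] If $u^*=0$ almost everywhere on $K$, then $u\equiv0$.
\item[(ii)] If $|u_j|\le M$ on $\Omega$ for all $j$ and $u_j\to u$ pointwise on $\Omega$, then $u_j^*\to u^*$ weak-$*$ in $L^\infty(K)$.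
\end{itemize}
\end{lemma}

\begin{proof}
Let $v=u\circ\psi$ and $v_j=u_j\circ\psi$.

(i) We have $v^*=0$ almost everywhere on $\tilde K$, which has positive measure, so $v\equiv0$ by (F2).

(ii) We have $|v_j|,|v|\le M$ and $v_j\to v$ pointwise in $\mathbb D$. Write $v=\sum_{n\ge0} a_nw^n$ and put $a_n=0$ for $n<0$. Letting $r\to1$ in $\int_{\partial\mathbb D}v(rw)\bar w^n|dw|=2\pi a_nr^{|n|}$ gives $\int v^*\bar w^n|dw|=2\pi a_n$ for $n\in\mathbb Z$ by dominated convergence, and the same holds for each $v_j$. By Cauchy's formula on $|w|=\frac12$ and dominated convergence, the Taylor coefficients of $v_j$ converge to those of $v$. Hence $\int T(v_j^*-v^*)\,|dw|\to0$ for every trigonometric polynomial $T$. For $\Psi\in L^1(\partial\mathbb D)$,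
\[
\Big|\int\Psi\,(v_j^*-v^*)\,|dw|\Big|\le\Big|\int T\,(v_j^*-v^*)\,|dw|\Big|+2M\|\Psi-T\|_{L^1},
\]
and trigonometric polynomials are dense in $L^1(\partial\mathbb D)$, so the left side tends to $0$. Take $\Psi=1_{\tilde K}(\varphi\circ\psi)|\psi'|$ and apply \eqref{eq:change} to $\varphi\,(u_j^*-u^*)$.
\end{proof}

Part (i) is the only place where the measure of $K$ is used; for a null set $K$ the space $L^\infty(K)$ is trivial and $u^*$ carries no information. Part (ii) replaces Step~2 of Example~\ref{ex:model}: it lets us pass to a limit against every integrable test function on $K$. It matters that the convergence in (ii) refers to arc length on $K$, since that is the measure for which the powers $\zeta^{-N}$ average out.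

\section{The past determines the future}\label{sec:trace}

Limits of translates are two-sided sequences, and what they inherit from $f$ is a bound on sums over blocks. For $M\ge0$ let $X_M$ be the set of all $g:\mathbb Z\to\mathbb C$ with
\[
\Big|\sum_{n=a}^bg(n)\zeta^n\Big|\le M\qquad\text{for all integers }a\le b\text{ and all }\zeta\in K .
\]
Let $\sigma$ be the shift, $(\sigma g)(n)=g(n+1)$. Four properties follow from the definition: $|g(n)|\le M$ on $X_M$ (take $a=b$); $\sigma X_M\subseteq X_M$, since $\sum_{n=a}^bg(n+1)\zeta^n=\zeta^{-1}\sum_{n=a+1}^{b+1}g(n)\zeta^n$; pointwise limits of elements of $X_M$ lie in $X_M$; and $g-g'\in X_{2M}$ for $g,g'\in X_M$.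

We want to give a meaning to $\sum_{n\in\mathbb Z}g(n)\zeta^n$ on $K$. The half with $n\ge0$ is a power series in $\mathbb D$. The half with $n<0$ converges for $|z|>1$; to bring it into $\Omega$ we conjugate it, using $\overline{\zeta^{-n}}=\zeta^n$ on the circle. So for $g\in X_M$ and $z\in\mathbb D$ put
\[
g^+(z)=\sum_{n\ge0}g(n)z^n,\qquad g^-(z)=\sum_{n\ge1}\overline{g(-n)}\,z^n .
\]
On $K$ the partial sums of $g^+$ are block sums of $g$, and those of $g^-$ are $\overline{\sum_{k=-m}^{-1}g(k)\zeta^k}$. By Lemma~\ref{lem:cone}, $|g^+|,|g^-|\le5M$ on $\Omega$, so both have boundary values on $K$.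

\begin{definition}
The \emph{trace} of $g\in X_M$ on $K$ is $\Phi(g)=(g^+)^*+\overline{(g^-)^*}\in L^\infty(K)$.
\end{definition}

\begin{example}\label{ex:trace}
If $g$ has finite support, then $g^\pm$ are polynomials and $\Phi(g)(\zeta)=\sum_ng(n)\zeta^n$. If $g\equiv1$ and $|1-\zeta|\ge\delta$ on $K$, then $g\in X_{2/\delta}$, $g^+=1/(1-z)$ and $g^-=z/(1-z)$. Both are continuous at the points of $K$, and
\[
\Phi(g)(\zeta)=\frac1{1-\zeta}+\frac{\bar\zeta}{1-\bar\zeta}=\frac1{1-\zeta}+\frac1{\zeta-1}=0 .
\]
So a nonzero sequence can have zero trace: the contributions of past and future cancel.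
\end{example}

\begin{lemma}\label{lem:trace}
Let $g,g',g_1,g_2,\dots\in X_M$.
\begin{itemize}
\item[(i)] $\Phi(g-g')=\Phi(g)-\Phi(g')$.
\item[(ii)] $\Phi(\sigma g)=\zeta^{-1}\Phi(g)$.
\item[(iii)] If $g_j\to g$ pointwise on $\mathbb Z$, then $\Phi(g_j)\to\Phi(g)$ weak-$*$ in $L^\infty(K)$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The maps $g\mapsto g^\pm$, $u\mapsto u^*$ and conjugation all respect differences.

(ii) The shift moves the term $g(0)$ from the future to the past:
\[
z\,(\sigma g)^+(z)=g^+(z)-g(0),\qquad(\sigma g)^-(z)=\sum_{n\ge1}\overline{g(1-n)}\,z^n=z\big(\overline{g(0)}+g^-(z)\big).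
\]
Take boundary values and conjugate the second identity. As $\bar\zeta=\zeta^{-1}$, we get $((\sigma g)^+)^*=\zeta^{-1}\big((g^+)^*-g(0)\big)$ and $\overline{((\sigma g)^-)^*}=\zeta^{-1}\big(g(0)+\overline{(g^-)^*}\big)$. Add.

(iii) For fixed $z\in\mathbb D$ the terms of the series $g_j^\pm(z)$ are dominated by $M|z|^n$, so $g_j^\pm(z)\to g^\pm(z)$. Also $|g_j^\pm|\le5M$ on $\Omega$. Lemma~\ref{lem:boundary}(ii) gives $(g_j^\pm)^*\to(g^\pm)^*$ weak-$*$, and conjugation preserves this.
\end{proof}

Part (iii) is where uniform boundedness of the sums is used. Part (ii) explains Example~\ref{ex:trace}: if $g\in X_M$ has period $q$, then $(1-\zeta^{-q})\Phi(g)=0$, so $\Phi(g)=0$ almost everywhere. The next proposition, the general form of Steps 1 and 2 of Example~\ref{ex:model}, says that every limit of translates shares this property.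

\begin{proposition}\label{prop:zero}
Let $f\in X_M$, let $N_j\to\infty$, and suppose $\sigma^{N_j}f\to g$ pointwise. Then $g\in X_M$ and $\Phi(g)=0$.
\end{proposition}

\begin{proof}
All $\sigma^{N_j}f$ lie in $X_M$, hence so does $g$. Let $\varphi\in L^1(K)$. By Lemma~\ref{lem:trace}(ii),
\[
\int_K\varphi\,\Phi(\sigma^{N_j}f)\,|d\zeta|=\int_{\partial\mathbb D}1_K\,\varphi\,\Phi(f)\,\zeta^{-N_j}\,|d\zeta|,
\]
and this tends to $0$ by the Riemann--Lebesgue lemma, which says that the Fourier coefficients of the integrable function $1_K\varphi\Phi(f)$ tend to $0$. So $\Phi(\sigma^{N_j}f)\to0$ weak-$*$. By Lemma~\ref{lem:trace}(iii) the limit is also $\Phi(g)$.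
\end{proof}

The equation $\Phi(g)=0$ reads $(g^+)^*=-\overline{(g^-)^*}$ on $K$. The right side depends only on the past of $g$, and by uniqueness the left side determines the future.

\begin{proposition}\label{prop:past}
Let $g,g'\in X_M$ with $\Phi(g)=\Phi(g')=0$. If $g(n)=g'(n)$ for all $n<0$, then $g=g'$.
\end{proposition}

\begin{proof}
Let $d=g-g'\in X_{2M}$. Then $d^-\equiv0$ and $\Phi(d)=0$, so $(d^+)^*=0$ almost everywhere on $K$. By Lemma~\ref{lem:boundary}(i), $d^+$ vanishes on $\Omega$, a neighborhood of $0$, so its Taylor coefficients $d(n)$, $n\ge0$, vanish.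
\end{proof}

To apply this, let $f:\mathbb N\to\mathbb C$ satisfy $|\sum_{n=1}^Nf(n)\zeta^n|\le C$ for all $N\ge1$ and $\zeta\in K$, and extend $f$ by zero. Every block sum is a difference of two such partial sums (or of empty sums), so
\begin{equation}\label{eq:X2C}
f\in X_{2C}.
\end{equation}
The two propositions show that two limits of translates of $f$ that agree at all negative integers are equal. No assumption on the values of $f$ has been made so far.

\section{From rigidity to periodicity}\label{sec:periodicity}

Proposition~\ref{prop:past} needs the whole infinite past. For sequences over a finite alphabet, compactness reduces this to a window of fixed length. We apply compactness to the class of all sequences of zero trace at once, so that the length does not depend on $f$. For a finite set $A'\subset\mathbb C$ let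
\[
Y=Y(K,M,A')=\{g\in X_M:\ g(\mathbb Z)\subseteq A',\ \Phi(g)=0\}.
\]
We use the diagonal argument in the following form: every sequence of functions from $\mathbb Z$ to a finite set has a subsequence that converges pointwise, and convergence at $n$ means that the values at $n$ are eventually constant.

\begin{lemma}[Finite memory]\label{lem:memory}
There is $L=L(K,M,A')\ge1$ such that $g(0)=g'(0)$ whenever $g,g'\in Y$ and $g(n)=g'(n)$ for $-L\le n\le-1$.
\end{lemma}

\begin{proof}
Otherwise for each $L$ there are $g_L,g'_L\in Y$ that agree on $[-L,-1]$ and differ at $0$. Along a subsequence $g_L\to g$ and $g'_L\to g'$ pointwise. The limits lie in $X_M$, and their traces vanish by Lemma~\ref{lem:trace}(iii). For $n<0$ we have $g_L(n)=g'_L(n)$ once $L\ge|n|$, so $g(n)=g'(n)$. For large $L$ in the subsequence, $g(0)=g_L(0)\ne g'_L(0)=g'(0)$. This contradicts Proposition~\ref{prop:past}.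
\end{proof}

The inequality $g(0)\ne g'(0)$ survives the limit only because distinct values cannot approach each other. This is the role of the hypothesis on $A$.

\begin{proof}[Proof of Theorem~\ref{thm:period}]
Let $K$ be the closure of $\{e(\alpha):\alpha\in E\}$; it is closed, has positive measure and depends only on $E$. Let $A'=\{a\in A:|a|\le2C\}$, which is finite since $A$ is locally finite. Let $Y=Y(K,2C,A')$, let $L$ be given by Lemma~\ref{lem:memory}, and put $Q=|A'|^L$. These depend only on $E$, $C$, $A$.

Let $f$ be as in the theorem. Each polynomial $\sum_{n=1}^Nf(n)\zeta^n$ is continuous, so the bound $C$ extends to $K$. Extend $f$ by zero. By \eqref{eq:X2C}, $f\in X_{2C}$; in particular $|f|\le2C$ and $f(\mathbb N)\subseteq A'$.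

The sequence $f$ itself need not have zero trace, but far out it looks locally like an element of $Y$. Call a word in $(A')^{L+1}$ \emph{admissible} if it equals $(g(-L),\dots,g(0))$ for some $g\in Y$. We claim that there is $n_0>L$ such that $(f(n-L),\dots,f(n))$ is admissible for all $n\ge n_0$. Otherwise, since there are finitely many words, one inadmissible word $W$ equals $(f(N_j-L),\dots,f(N_j))$ for some $N_j\to\infty$. The translates $\sigma^{N_j}f$ take values in the finite set $A'\cup\{0\}$, so along a subsequence $\sigma^{N_j}f\to g$ pointwise. For each $n$ we have $N_j+n\ge1$ for large $j$, so $g(n)\in A'$. By Proposition~\ref{prop:zero}, $g\in Y$. But $(g(-L),\dots,g(0))=W$, so $W$ is admissible, a contradiction.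

By Lemma~\ref{lem:memory}, two admissible words with the same first $L$ letters have the same last letter. Put $b_n=(f(n-L),\dots,f(n-1))\in(A')^L$. Then for $n,m\ge n_0$ the equality $b_n=b_m$ implies $f(n)=f(m)$, and hence $b_{n+1}=b_{m+1}$. Among the $Q+1$ blocks $b_{n_0},\dots,b_{n_0+Q}$ two coincide, say $b_n=b_{n+q}$ with $n\ge n_0$ and $1\le q\le Q$. By induction $b_k=b_{k+q}$, and so $f(k)=f(k+q)$, for all $k\ge n$. Thus $q\le Q$ is an eventual period.
\end{proof}

\begin{remark}
The proof gives no explicit value of $Q$. The point from which $f$ is periodic cannot be bounded in terms of $E$, $C$, $A$: the indicator of a single integer $m$ has $|S_x|\le1$ on $\mathbb T$, and periodicity starts only after $m$.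
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
A finite set is locally finite, so ``only if'' follows from Theorem~\ref{thm:period}. Conversely, let $f(n+q)=f(n)$ for $n\ge N_0$ and $R=\max|f|$. The set $E=\{\alpha:\|q\alpha\|\ge\frac14\}$ is a union of $q$ arcs of length $1/(2q)$, so it has measure $\frac12$. On $E$ we have $|\sin\pi q\alpha|\ge1/\sqrt2$, and Lemma~\ref{lem:periodic}(i) gives $|S_x(\alpha)|\le R(N_0+\sqrt2\,q)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(a)]
For $C\in\mathbb N$ the set $E_C=\{\alpha:|S_N(\alpha)|\le C\text{ for all }N\in\mathbb N\}$ is closed, and $\mathcal B_f=\bigcup_CE_C$. So $\mathcal B_f$ is measurable, and if it has positive measure then so does some $E_C$, and $f$ is eventually periodic by Theorem~\ref{thm:period}. Thus $\mathcal B_f$ is null when $f$ is not eventually periodic.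

Now let $q$ be an eventual period of $f$ and use Lemma~\ref{lem:periodic}. If $q\alpha\notin\mathbb Z$, then $S_x(\alpha)$ is bounded, so $\alpha\in\mathcal B_f$ and $\frac1xS_x(\alpha)\to0$. If $q\alpha\in\mathbb Z$, then $\frac1xS_x(\alpha)\to s/q$, and $S_x(\alpha)$ is bounded exactly when $s=0$. So $\mathbb T\setminus\mathcal B_f$ is the set where the limit is nonzero, and it lies among the $q$ fractions $a/q$.
\end{proof}

\section{Sharpness}\label{sec:sharp}

\subsection*{Value sets with an accumulation point}
If the values may accumulate, we perturb a constant sequence by a summable one.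

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}(b)]
Some disk contains infinitely many points of $A$, so $A$ has an accumulation point $a\in\mathbb C$. Choose distinct $a_n\in A$ with $|a_n-a|\le2^{-n}$ and put $f(n)=a_n$. For $\alpha\ne0$,
\[
|S_x(\alpha)|\le\sum_{n\le x}|a_n-a|+|a|\Big|\sum_{n\le x}e(n\alpha)\Big|\le1+\frac{|a|}{|\sin\pi\alpha|},
\]
and $|\sin\pi\alpha|\ge\sin\pi\delta$ when $\|\alpha\|\ge\delta$ and $0<\delta\le\frac12$ (for $\delta>\frac12$ the set is empty).
\end{proof}

Here the only limit of translates is the constant sequence $a$. This agrees with Section~\ref{sec:trace}, but it says nothing about the exact values of $f$.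

\subsection*{Slowly growing sums}
We record one observation for both remaining proofs: the indicator of an infinite set whose consecutive gaps tend to infinity is not eventually periodic, because an eventual period $q$ would force all large gaps to be at most $q$.

\begin{proof}[Proof of Theorem~\ref{thm:growth}]
Since $\omega\to\infty$, we can choose $n_1<n_2<\cdots$ with $n_{k+1}-n_k\to\infty$ and $\omega(n_k)\ge k$. Let $f$ be the indicator of $\{n_k\}$. For $n_k\le x<n_{k+1}$ the sum has $k$ terms, so $|S_x(\alpha)|\le k\le\omega(n_k)\le\omega(x)$, and $S_x=0$ for $x<n_1$.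
\end{proof}

\subsection*{Large null sets}
Place the ones of $f$ in pairs, the $j$th pair at distance $m_j$. The two terms nearly cancel when $m_j\alpha$ is within $\delta_j$ of $\frac12$ modulo $1$, and the errors are summable if $\sum\delta_j<\infty$. The $j$th condition holds on a set of measure $2\delta_j\to0$, so the set $E$ of all good $\alpha$ is null, as Theorem~\ref{thm:main} requires. But the $j$th condition is visible only at scales below $1/m_j$. If $m_j$ grows fast, then at those scales $h(t)/t$ is large enough to pay for the density lost so far. We make this precise by building a probability measure $\mu$ on $E$ with $\mu(J)\le3h(|J|)$ for short arcs $J$.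

\begin{proof}[Proof of Theorem~\ref{thm:gauge}]
\emph{Parameters.} Let $\delta_j=2^{-j-2}$ and $\Delta_j=2^j\prod_{1\le i<j}(2\delta_i)^{-1}$ for $j\ge1$; the number $\Delta_j$ will bound the density of $\mu$ at scale $1/m_j$. Put $\ell_0=1$ and choose integers $m_1,m_2,\dots$ inductively, with $\ell_j=2\delta_j/m_j$, so that for $j\ge1$
\begin{equation}\label{eq:mj}
\ell_{j-1}m_j\ge4,\qquad h(t)\ge\Delta_{j+1}t\ \text{ for }0<t\le1/m_j .
\end{equation}
This is possible because $h(t)/t\to\infty$ and $\Delta_{j+1}$ does not depend on the $m_i$. We have $m_1\ge4$ and $m_{j+1}\ge4m_j/(2\delta_j)>m_j$.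

\emph{The sequence and the set.} Let $a_1=1$, $a_{j+1}=a_j+2m_j$, and let $f$ be the indicator of $\{a_j,\,a_j+m_j:j\ge1\}$. The gaps are $m_1,m_1,m_2,m_2,\dots\to\infty$, so $f$ is not eventually periodic. Let $E=\{\alpha:\|m_j\alpha-\frac12\|\le\delta_j\text{ for all }j\}$, which is compact. For $\alpha\in E$,
\[
|e(a_j\alpha)+e((a_j+m_j)\alpha)|=|1-e(m_j\alpha-\tfrac12)|=2|\sin\pi(m_j\alpha-\tfrac12)|\le2\pi\delta_j .
\]
The sum $S_x(\alpha)$ consists of complete pairs and at most one single term, so $|S_x(\alpha)|\le1+2\pi\sum_j\delta_j=1+\frac\pi2$.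

\emph{A Cantor set in $E$.} Call the intervals $[k/m_j,(k+1)/m_j)$, $0\le k<m_j$, the \emph{cells} of level $j$. Inside such a cell the condition $\|m_j\alpha-\frac12\|\le\delta_j$ defines the concentric closed interval of length $\ell_j<1/m_j$, the \emph{core} of the cell. Let $\mathcal I_0=\{[0,1)\}$ and $r_j=\lceil\ell_{j-1}m_j/2\rceil\ge2$. Suppose $\mathcal I_{j-1}$ is a family of disjoint intervals of length $\ell_{j-1}$, closed if $j\ge2$, and put $y=\ell_{j-1}m_j\ge4$. Each $I\in\mathcal I_{j-1}$ contains at least $\lfloor y\rfloor-1$ cells of level $j$: for $j=1$ it contains all $m_1$ of them, and for $j\ge2$ it contains at least $\lfloor y\rfloor$ consecutive multiples of $1/m_j$. The integer $\lfloor y\rfloor-1$ is at least $y-2\ge y/2$, hence at least $r_j$. Choose exactly $r_j$ cells in each $I$ and let $\mathcal I_j$ be the family of their cores. Then $E'=\bigcap_j\bigcup\mathcal I_j\subseteq E$.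

\emph{The measure.} Number the $r_j$ chosen cells in each $I\in\mathcal I_{j-1}$ by $1,\dots,r_j$. A point of $\prod_j\{1,\dots,r_j\}$ selects nested cores with lengths tending to $0$, and so a point of $E'$; this map is continuous. Let $\mu$ be the image of the product of the uniform probability measures. The intervals of $\mathcal I_j$ are disjoint, so each has mass $(r_1\cdots r_j)^{-1}\le2^{-j}$, and $\mu$ has no atoms. Since $r_i\ge\ell_{i-1}m_i/2$ and $\prod_{i=1}^j\ell_{i-1}m_i=m_1\prod_{i=2}^j2\delta_{i-1}m_i/m_{i-1}=m_j\prod_{i<j}2\delta_i$,
\[
(r_1\cdots r_j)^{-1}\le\frac{2^j}{m_j\prod_{i<j}2\delta_i}=\frac{\Delta_j}{m_j}.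
\]
Every cell of level $j$ meets $\bigcup\mathcal I_j$ in at most its core, so it has mass at most $\Delta_j/m_j$.

\emph{Mass of an arc.} Let $J$ be a closed arc of length $t$ with $0<t<1/m_1$, and take $j\ge1$ with $1/m_{j+1}\le t<1/m_j$. The arc meets at most $tm_{j+1}+2\le3tm_{j+1}$ cells of level $j+1$, so by \eqref{eq:mj}
\[
\mu(J)\le3tm_{j+1}\cdot\frac{\Delta_{j+1}}{m_{j+1}}=3\Delta_{j+1}t\le3h(t).
\]
For $t=0$ the bound $\mu(J)\le3h(t)$ holds because $\mu$ has no atoms.

\emph{Hausdorff measure.} A nonempty set $U\subset\mathbb T$ of diameter $t<1/m_1\le\frac14$ lies in a closed arc of length $t$: lift it to the real interval of radius $t$ about one of its points, where differences are less than $\frac12$ and so equal distances in $\mathbb T$, and take the interval from the infimum to the supremum. If sets $U_k$ of diameter less than $1/m_1$ cover $E$, the corresponding arcs $J_k$ cover $E'$, so $1\le\sum_k\mu(J_k)\le3\sum_kh(\operatorname{diam}U_k)$. Hence $\mathcal H^h(E)\ge\frac13$.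

\emph{Dimension.} Take $h(t)=t\log(1/t)$ for $t\le \exp(-1)$ and $h(t)=\exp(-1)$ for larger $t$; this is nondecreasing and satisfies the hypotheses. For $0<s<1$ we have $h(t)\le t^s$ for small $t$, so the gauge $t^s$ gives $E$ measure at least $\mathcal H^h(E)>0$. Thus $E$ has dimension at least $s$ for every $s<1$, and a subset of $\mathbb T$ has dimension at most $1$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BPT}
Pierre-Alexandre Bazin, Ihor Pylaiev, Fred Tyrrell,
\emph{Bounded Exponential Sums with Multiplicative Coefficients},
arXiv:2506.12845 (2025).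

\bibitem{Dur}
Duren, \emph{Theory of $H^p$ Spaces}.

\bibitem{Pom}
Pommerenke, \emph{Boundary Behaviour of Conformal Maps}.

\end{thebibliography}
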